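# A Hopf algebra of dimension 24 such that neither it nor its dual has the Chevalley property

Let $\Bbbk$ be an algebraically closed field of characteristic zero. All Hopf algebras are finite-dimensional over $\Bbbk$. The coradical of a Hopf algebra is always a subcoalgebra, but it need not be closed under multiplication. When it is a Hopf subalgebra one says that the Hopf algebra has the Chevalley property. The problem of this lecture comes from Margaret Beattie, Gaston Andres Garcia, Siu-Hung Ng and Jolie Roat, "Nonsemisimple Hopf algebras of dimension 8p with the Chevalley property", arXiv:1803.00271 (2018). It asks whether there is a Hopf algebra $H$ of dimension $24$ such that neither $H$ nor $H^*$ has the Chevalley property. The answer is yes.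

In dimension $64$ the same question is easy. We begin there, because the easy argument contains half of the proof and shows what is missing in dimension $24$.

## 1. Coradicals and radicals

Throughout, $\operatorname{Rad}$ is the Jacobson radical, $C_m$ is the cyclic group of order $m$, $G(\cdot)$ is the set of grouplike elements, and $\perp$ is the annihilator with respect to the pairing of a finite-dimensional space with its dual.

**Definition (coradical).** The coradical $C_0$ of a coalgebra $C$ is the sum of all its simple subcoalgebras.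

For a group algebra $\Bbbk G$ every $\Bbbk g$ is a simple subcoalgebra, so the coradical is everything. Another basic example is $M_2(\Bbbk)^*$: it has a basis $u_{ij}$ ($i,j\in\{1,2\}$) with $\Delta(u_{ij})=\sum_k u_{ik}\otimes u_{kj}$ and $\varepsilon(u_{ij})=\delta_{ij}$, and it is a simple coalgebra of dimension $4$. Elements $u_{ij}$ of any coalgebra satisfying these formulas are said to form a comatrix.

**Definition (Chevalley property, pointed).** $H$ has the Chevalley property if $H_0$ is a Hopf subalgebra of $H$. $H$ is pointed if all its simple subcoalgebras are one-dimensional.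

A one-dimensional subcoalgebra is spanned by a grouplike element. So for a pointed $H$ we have $H_0=\Bbbk G(H)$, which is a Hopf subalgebra: pointed Hopf algebras have the Chevalley property. To show that $H$ does not have the Chevalley property, it is enough to show that $H_0$ is not a subalgebra.

We use the following textbook facts.

- (F1) If $D\subset C$ is a subcoalgebra, then $D_0=D\cap C_0$. A simple subcoalgebra contained in a sum of subcoalgebras is contained in one of them. Hence $C=\bigoplus D_i$ (subcoalgebras) implies $C_0=\bigoplus (D_i)_0$. The sum of distinct simple subcoalgebras is direct.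
- (F2) Since $\Bbbk$ is algebraically closed, every simple coalgebra is isomorphic to some $M_r(\Bbbk)^*$. If an $r\times r$ comatrix has linearly independent entries, then their span is a simple coalgebra isomorphic to $M_r(\Bbbk)^*$.
- (F3) For a finite-dimensional algebra $A$, $(A^*)_0=\operatorname{Rad}(A)^\perp$. The radical is nilpotent and contains every nilpotent two-sided ideal.
- (F4) If $\Delta$ and $\varepsilon$ are algebra maps, coassociativity and the counit axiom need only be checked on algebra generators. If moreover $S$ is anti-multiplicative, the antipode axioms need only be checked on generators, since $\sum a_1b_1S(a_2b_2)=\sum a_1\big(b_1S(b_2)\big)S(a_2)$, and similarly on the other side.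

By (F3), the dual of a semisimple $H$ is cosemisimple. For instance $\Bbbk^G=(\Bbbk G)^*$ equals its own coradical, because $\operatorname{Rad}(\Bbbk G)=0$ in characteristic zero. So $\Bbbk G$ and its dual both have the Chevalley property.

The first lemma translates a statement about $H^*$ into one about $H$.

**Lemma 1.** Let $I=\operatorname{Rad}(H)$. If $(H^*)_0$ is a subalgebra of $H^*$, then $\Delta(I)\subset I\otimes H+H\otimes I$. Consequently, suppose $e\in H$ is a central idempotent such that $H(1-e)$ is semisimple, and $z\in I$ satisfies $((1-e)\otimes(1-e))\Delta(z)\ne0$. Then $(H^*)_0$ is not a subalgebra, so $H^*$ does not have the Chevalley property.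

*Proof.* By (F3), $(H^*)_0=I^\perp$. If $I^\perp$ is closed under multiplication, then for $f,g\in I^\perp$ and $a\in I$ we have $0=(fg)(a)=(f\otimes g)(\Delta(a))$. So $\Delta(I)$ lies in the annihilator of $I^\perp\otimes I^\perp$, which is $I\otimes H+H\otimes I$. For the second claim, $(1-e)I$ is a nilpotent ideal of the semisimple algebra $H(1-e)$, hence $(1-e)I=0$. Therefore $(1-e)\otimes(1-e)$ annihilates $I\otimes H+H\otimes I$, so $\Delta(z)$ is not in that space. $\square$

**Lemma 2.** (a) If $L\subset H$ is a Hopf subalgebra and $L_0$ is not a subalgebra, then $H_0$ is not a subalgebra. (b) If $L_0$ is not a subalgebra of $L$ and $(M^*)_0$ is not a subalgebra of $M^*$, then neither $L\otimes M$ nor its dual has the Chevalley property.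

*Proof.* (a) By (F1), $L_0=L\cap H_0$. If $H_0$ were a subalgebra, so would be the intersection. (b) $L\otimes M$ contains the Hopf subalgebra $L$, and $(L\otimes M)^*\cong L^*\otimes M^*$ contains $M^*$. Apply (a) twice. $\square$

The last tool produces algebras with a guaranteed dimension.

**Lemma 3.** Let $R$ be an algebra, $\varphi\in\operatorname{Aut}(R)$, and $s\in R$ with $\varphi(s)=s$ and $\varphi^2(r)s=sr$ for all $r\in R$. Then the free left $R$-module $R\oplus Rt$ with
$$(a+bt)(c+dt)=(ac+b\varphi(d)s)+(ad+b\varphi(c))t$$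
is an associative unital algebra. It is presented by $R$, $t$ and the relations $tr=\varphi(r)t$ $(r\in R)$, $t^2=s$.

*Proof.* The unit is $1$. Associativity must be checked on triples whose members have the form $a$ or $at$. If at most one member contains $t$, it is immediate from multiplicativity of $\varphi$; for example, $(at\cdot b)c=a\varphi(b)\varphi(c)t=at\cdot(bc)$. For two members with $t$:
- $(a\cdot bt)\,ct=ab\varphi(c)s=a\,(bt\cdot ct)$;
- $(at\cdot b)\,ct=a\varphi(b)\varphi(c)s=at\,(b\cdot ct)$;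
- $(at\cdot bt)\,c=a\varphi(b)sc=a\varphi(b)\varphi^2(c)s=at\,(bt\cdot c)$.

For three: $(at\cdot bt)\,ct=a\varphi(b)sc\,t=a\varphi(b)\varphi^2(c)s\,t$, while $at\,(bt\cdot ct)=at\,(b\varphi(c)s)=a\varphi(b)\varphi^2(c)\varphi(s)t$. These agree because $\varphi(s)=s$.

The algebra presented by the stated relations is spanned by the images of $R$ and $Rt$, and it maps onto $R\oplus Rt$. Hence the map is an isomorphism. $\square$

## 2. Dimension 64 from a pointed algebra of dimension 8

Apply Lemma 3 to $\Bbbk[C_4]$, $C_4=\langle g\rangle$, with the automorphism $g\mapsto -g$ and the element $1-g^2$, which is fixed; the square of the automorphism is the identity and $\Bbbk[C_4]$ is commutative. This gives an algebra of dimension $8$: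
$$B=\Bbbk\langle g,x\mid g^4=1,\ x^2=1-g^2,\ gx=-xg\rangle .$$
It is a Hopf algebra with $g$ grouplike, $\Delta(x)=x\otimes1+g\otimes x$, $\varepsilon(x)=0$, $S(x)=-g^{-1}x$. Indeed,
$$\Delta(x)^2=x^2\otimes1+(xg+gx)\otimes x+g^2\otimes x^2=1\otimes 1-g^2\otimes g^2=\Delta(1-g^2),$$
$\Delta(g)\Delta(x)=gx\otimes g+g^2\otimes gx=-\Delta(x)\Delta(g)$, and coassociativity on $x$ is immediate. For $S$, regarded as an algebra map $B\to B^{op}$: $S(x)^2=g^{-1}xg^{-1}x=-g^{-2}x^2=1-g^{-2}=S(1-g^2)$, and $S(x)S(g)=-g^{-1}xg^{-1}=g^{-2}x=-S(g)S(x)$. The antipode axioms on $x$ read $S(x)+g^{-1}x=0$ and $x+gS(x)=0$.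

**Proposition 4.** $(B^*)_0$ is not a subalgebra of $B^*$.

*Proof.* We find $e$ and $z$ as in Lemma 1. Since $g^2$ is central, $e=\frac12(1+g^2)$ is a central idempotent. In $B(1-e)$, of dimension $4$, we have $g^2=-1$, $x^2=2$, $gx=-xg$. With $\lambda^2=-1$, the assignment
$$g\mapsto\begin{pmatrix}\lambda&0\\0&-\lambda\end{pmatrix},\qquad x\mapsto\begin{pmatrix}0&2\\1&0\end{pmatrix}$$
respects these relations, and the images of $1,g,x,gx$ are linearly independent. So $B(1-e)\cong M_2(\Bbbk)$.

Put $z=ex$. Then $g\,ex=-ex\,g$ and $x\cdot ex=ex\cdot x=e(1-g^2)=0$. Hence $Bex=exB$ is a two-sided ideal, and its square is $(ex)^2B=0$. So $ex\in\operatorname{Rad}(B)$.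

Finally, writing $g^2=e-(1-e)$ in $\Delta(e)=\frac12(1\otimes1+g^2\otimes g^2)$ gives $\Delta(e)=e\otimes e+(1-e)\otimes(1-e)$. Hence
$$((1-e)\otimes(1-e))\Delta(ex)=(1-e)x\otimes(1-e)+(1-e)g\otimes(1-e)x .$$
This is nonzero, since the two summands are nonzero and lie in $\Bbbk[C_4]x\otimes\Bbbk[C_4]$ and $\Bbbk[C_4]\otimes\Bbbk[C_4]x$, which meet in $0$. Apply Lemma 1. $\square$

**Proposition 5.** Neither $B\otimes B^*$, of dimension $64$, nor its dual has the Chevalley property.

*Proof.* Take $L=B^*$, $M=B$ in Lemma 2(b); by Proposition 4, $L_0$ is not a subalgebra of $L$ and $(M^*)_0=(B^*)_0$ is not a subalgebra of $M^*$. The order of tensor factors is immaterial. $\square$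

## 3. From 64 to 24: the limit of tensor products

The argument is one-sided twice: one factor spoils $H$ and the other spoils $H^*$. Could other factors $L,M$ in Lemma 2(b) give dimension $24$?

**Proposition 6.** Every Hopf algebra of dimension at most $4$ is pointed. Hence no choice of $L,M$ in Lemma 2(b) has $\dim L\cdot\dim M=24$.

*Proof.* By (F2), a simple subcoalgebra has dimension $r^2$. If one with $r\ge2$ occurs, then together with the different simple subcoalgebra $\Bbbk1$ it spans a space of dimension at least $5$. So in dimension at most $4$ only $r=1$ occurs. In Lemma 2(b), $L$ and $M^*$ fail the Chevalley property, so both have dimension at least $5$, and $5\cdot5>24$. $\square$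

So in dimension $24$ both failures must be built into one algebra that is not such a product.

**Theorem A.** For every odd $n\ge3$ there is a Hopf algebra $U=U_n$ of dimension $8n$ such that neither $U$ nor $U^*$ has the Chevalley property. In particular ($n=3$) such a Hopf algebra exists in dimension $24$.

The construction gives more.

**Theorem B.**

1. As coalgebras, $U_n=A\oplus\bigoplus_{j=0}^{n-1}C_j$ with $A$ a pointed Hopf subalgebra of dimension $4n$ and $C_j\cong M_2(\Bbbk)^*$. Moreover $G(U_n)\cong C_{2n}$ and $\dim(U_n)_0=6n$.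
2. As algebras, $U_n\cong E\times M_4(\Bbbk)^{(n-1)/2}$ with $E=\Bbbk\langle t,y\mid t^4=1,\ y^2=0,\ ty=\lambda yt\rangle$, $\lambda^2=-1$. Moreover $G(U_n^*)\cong C_4$; in particular $U_n\not\cong U_n^*$.
3. $U_n$ and $U_n^*$ are both generated as algebras by their coradicals. The antipode of $U_n$ has order $4n$ (so $12$ in dimension $24$).
4. For every $N$ divisible by $8$ with $N\notin\{8,16,32\}$ there is a Hopf algebra $H$ of dimension $N$ such that neither $H$ nor $H^*$ has the Chevalley property.

From now on fix an odd $n\ge3$ and $\lambda\in\Bbbk$ with $\lambda^2=-1$.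

## 4. A pointed algebra of dimension $4n$, and why a new grouplike does not help

We first replace $C_4$ in the definition of $B$ by $C_{2n}$. Let
$$R=\Bbbk[\langle\sigma\rangle\times\langle k\rangle],\qquad \sigma^2=1,\quad k^n=1,$$
and apply Lemma 3 with the automorphism $\sigma\mapsto-\sigma$, $k\mapsto k$ and the fixed element $1-k^2$. The result is $A=R\oplus Rx$, of dimension $4n$, with
$$\sigma^2=1,\quad k^n=1,\quad \sigma k=k\sigma,\quad \sigma x=-x\sigma,\quad kx=xk,\quad x^2=1-k^2 .$$
Put $g=\sigma k$, so $gx=-xg$ and $g^2=k^2$. Let $\sigma,k$ be grouplike and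
$$\Delta(x)=x\otimes1+g\otimes x,\qquad \varepsilon(x)=0,\qquad S(x)=-g^{-1}x .$$
As for $B$: $\Delta(x)^2=x^2\otimes1+(xg+gx)\otimes x+g^2\otimes x^2=1-k^2\otimes k^2=\Delta(1-k^2)$. For the relation with $\sigma$, $\Delta(\sigma)\Delta(x)=\sigma x\otimes\sigma+\sigma g\otimes\sigma x=-\Delta(x)\Delta(\sigma)$, and $\Delta(k)\Delta(x)=\Delta(x)\Delta(k)$ is clear. Next, $S(x)^2=g^{-1}xg^{-1}x=-k^{-2}x^2=1-k^{-2}=S(1-k^2)$. Also $S(x)S(\sigma)=-g^{-1}x\sigma=\sigma g^{-1}x=-S(\sigma)S(x)$, and $S(x)$ commutes with $S(k)$. The antipode axioms on $x$ are $S(x)+g^{-1}x=0=x+gS(x)$. So $A$ is a Hopf algebra.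

**Lemma 7.** $A_0=R$. In particular $A$ is pointed.

*Proof.* For a grouplike $h\in R$ we have $\Delta(hx)=hx\otimes h+hg\otimes hx$. Hence $\Delta(A)\subset R\otimes A+A\otimes R$. Since $R$ is a subcoalgebra, $R^\perp$ is a two-sided ideal of $A^*$. If $f,f'\in R^\perp$, then $(ff')(a)=(f\otimes f')(\Delta(a))=0$ for all $a\in A$. So $(R^\perp)^2=0$ and $R^\perp\subset\operatorname{Rad}(A^*)$. Taking annihilators in (F3), applied to the algebra $A^*$, gives $A_0=\operatorname{Rad}(A^*)^\perp\subset R$. Conversely, $R$ is spanned by grouplikes. $\square$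

In Section 9 the idea of Proposition 4 will apply to an algebra containing $A$, with the idempotent $\frac1n\sum_jk^j$ as $e$. So the dual side is in reach, and $n=3$ gives $\dim A=12$. We have room to double the dimension, and the doubling must spoil the coalgebra side.

The first thing to try is a doubling $A\oplus At$ as in Lemma 3 with $t$ grouplike. It can never work. If $H=A\oplus At$ is a Hopf algebra with $A$ a Hopf subalgebra and $t$ grouplike, then $\Delta(at)=\Delta(a)(t\otimes t)$, so $a\mapsto at$ is a coalgebra isomorphism $A\to At$. By (F1) and Lemma 7, $H_0=R\oplus Rt$, which is spanned by grouplikes. So $H$ is pointed and has the Chevalley property. The point where this breaks is $\Delta(t)=t\otimes t$: the new half $At$ must contain simple subcoalgebras of dimension $4$.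

## 5. What a two-by-two comatrix forces

Let us find out what $t$ must look like. This section only motivates the choices; Sections 6 and 7 check them independently.

We look for $y\in A$ with $\sigma y=-y\sigma$, put $w=yt$, and ask that $t,\sigma t,w,\sigma w$ span a four-dimensional simple subcoalgebra with
$$\Delta(t)=t\otimes t-\sigma w\otimes w,\qquad \Delta(w)=w\otimes t+\sigma t\otimes w. \tag{1}$$
(Replacing $-1$ by another nonzero constant only rescales $w$.) If $t$ multiplies past $A$ by an automorphism $\varphi$, then $tw=tyt=\varphi(y)t^2$. If this is a unit of $R$ times $y$, a product of two elements of the coradical lies in $A$ but outside $A_0=R$. That would spoil the Chevalley property of $U=A\oplus At$.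

What does (1) demand? Write indices for tensor positions: $\sigma_1=\sigma\otimes1$, $Y_1=y\otimes1$, $Y_2=1\otimes y$, and so on. Put
$$p=\sigma_1Y_1Y_2=\sigma y\otimes y,\qquad J=1-p,\qquad D=Y_1+\sigma_1Y_2=y\otimes1+\sigma\otimes y .$$
The first formula says $\Delta(t)=J(t\otimes t)$. Since $\Delta(w)=\Delta(y)\Delta(t)$, the second one says, for invertible $t$,
$$\Delta(y)J=D .$$
Suppose $y=rx$ with $r\in\Bbbk[\langle k\rangle]$. Then $\tau:=y^2=r^2(1-k^2)\in\Bbbk[\langle k\rangle]$ is central in $A$. The rules $\sigma y=-y\sigma$, $y^2=\tau$ give $pD=-Dp$, $p^2=-\tau_1\tau_2$ and $D^2=\tau_1+\tau_2$ (the first two are computed in Section 7; in $D^2$ the cross terms $Y_1\sigma_1Y_2+\sigma_1Y_2Y_1$ cancel). Hence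
$$D^2=\Delta(y)JD=\Delta(y)D(1+p)=\Delta(y)^2J(1+p)=\Delta(\tau)(1+\tau_1\tau_2),$$
that is, $\Delta(\tau)(1+\tau_1\tau_2)=\tau_1+\tau_2$. This is the addition law of the hyperbolic tangent. Formally writing $k=e^{-2a}$, the function $\tanh a$ becomes
$$\tau=\frac{1-k}{1+k},$$
and indeed $\tau_1+\tau_2=\frac{2(1-k_1k_2)}{(1+k_1)(1+k_2)}$, $1+\tau_1\tau_2=\frac{2(1+k_1k_2)}{(1+k_1)(1+k_2)}$. The condition $r^2(1-k^2)=\tau$ is solved by $r=(1+k)^{-1}$. So not $x$ but $y=(1+k)^{-1}x$ is the right variable.

Next, $t^2=s\in A$ requires $\Delta(s)=J\,(\varphi\otimes\varphi)(J)\,(s\otimes s)$. If $\varphi(\sigma)=\sigma$ and $\varphi(y)=\lambda y$ with $\lambda^2=-1$, then $(\varphi\otimes\varphi)(p)=-p$ and the factor in front is $(1-p)(1+p)=1+\tau_1\tau_2$, which is central. Then $\varphi(\tau)=\varphi(y)^2=-\tau$, which is achieved by $\varphi(k)=k^{-1}$. Lemma 3 demands that $s$ implement $\varphi^2$, so $s$ must anticommute with $y$. Try $s=\sigma c$ with $c\in\Bbbk[\langle k\rangle]$. The condition becomes $\Delta(c)=(1+\tau_1\tau_2)c_1c_2$,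 the addition law of $\cosh$. So $c$ should be $\cosh a=\frac12(e^{-a}+e^{a})$, which needs a square root $\ell$ of $k$. Since $n$ is odd, there is one. All data are now determined.

## 6. The algebra $U$

**Step 1. The new variable $y$.** We rewrite $A$ in terms of $y$. Since $n$ is odd, $(1+k)(1-k+k^2-\dots+k^{n-1})=1+k^n=2$. So $1+k$ is invertible in $\Bbbk[\langle k\rangle]$, and applying the inverse map $k\mapsto k^{-1}$, so is $1+k^{-1}$. Put
$$\ell=k^{(n+1)/2},\qquad c=\tfrac12(\ell+\ell^{-1}),\qquad \tau=(1-k)(1+k)^{-1},\qquad y=(1+k)^{-1}x .$$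
Then $\ell^2=k^{n+1}=k$, $\ell^n=1$, and $c=\frac12\ell^{-1}(1+k)$ is invertible. Since $1+k$ is central in $A$, $y^2=(1+k)^{-2}(1-k^2)=\tau$, and $A=R\oplus Ry$ is presented by
$$\sigma^2=1,\quad k^n=1,\quad \sigma k=k\sigma,\quad \sigma y=-y\sigma,\quad ky=yk,\quad y^2=\tau .$$
For later use, $\varepsilon(y)=0$ and
$$S(y)=S(x)(1+k^{-1})^{-1}=-\sigma k^{-1}(1+k^{-1})^{-1}x=-\sigma(1+k)^{-1}x=-\sigma y. \tag{2}$$
We also record
$$1+\tau=2(1+k)^{-1},\qquad 1-\tau=2k(1+k)^{-1},\qquad \tau c=\tfrac12\ell^{-1}(1-k)=\tfrac12(\ell^{-1}-\ell). \tag{3}$$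

**Step 2. The automorphism $\varphi$ and the element $s$.** We check the hypotheses of Lemma 3. Let $\varphi(\sigma)=\sigma$, $\varphi(k)=k^{-1}$, $\varphi(y)=\lambda y$. The only relation that needs a check is $y^2=\tau$. We have $\varphi(y)^2=\lambda^2\tau=-\tau$, and $\varphi(\tau)=(1-k^{-1})(1+k^{-1})^{-1}=(k-1)(k+1)^{-1}=-\tau$. So $\varphi$ is an algebra endomorphism, and it is surjective, hence an automorphism. Put $s=\sigma c$. Then $\varphi(c)=c$, because $c$ is symmetric in $\ell,\ell^{-1}$, so $\varphi(s)=s$. Further, $\varphi^2$ fixes $\sigma$ and $k$ and sends $y$ to $-y$. Conjugation by the unit $s$ does the same: $s$ commutes with $\sigma,k$, and $sy=\sigma cy=-y\sigma c=-ys$. Hence $\varphi^2(a)s=sa$ for all $a\in A$.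

**Step 3. Definition of $U$.** By Lemma 3,
$$U=A\oplus At,\qquad ta=\varphi(a)t\ (a\in A),\qquad t^2=s=\sigma c,$$
is an algebra of dimension $8n$, presented by $A$, $t$ and these relations. Since $s$ is invertible and commutes with $t$, $t$ is invertible with $t^{-1}=s^{-1}t$. From $ta=\varphi(a)t$ we get $at^{-1}=t^{-1}\varphi(a)$ for $a\in A$.

For $n=3$: $\ell=k^2$, $c=\frac12(k+k^2)$, and $\tau=k^2-k$, since $(k^2-k)(1+k)=1-k$. So the algebra of dimension $24$ is generated by $\sigma,k,y,t$ with $\sigma^2=k^3=1$, $\sigma k=k\sigma$, $\sigma y=-y\sigma$, $ky=yk$, $y^2=k^2-k$, $t\sigma=\sigma t$, $tk=k^2t$, $ty=\lambda yt$, $t^2=\frac12\sigma(k+k^2)$.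

## 7. The Hopf structure on $U$

We keep $p$, $J$, $D$ from Section 5, with the $y$ just defined. The elements $k_i,\tau_i$ are central in $A\otimes A$.

**Step 1. Computing with $p$.** The purpose is to control $J$ and its inverse. Using only $\sigma y=-y\sigma$ and $y^2=\tau$,
$$pY_1=\sigma_1\tau_1Y_2=-Y_1p,\qquad p\,\sigma_1Y_2=-\tau_2Y_1=-\sigma_1Y_2\,p,\qquad\text{so}\quad pD=-Dp. \tag{4}$$
For instance, $Y_1p=Y_1\sigma_1Y_1Y_2=-\sigma_1\tau_1Y_2$, $p\,\sigma_1Y_2=\sigma_1Y_1\sigma_1Y_2^2=-Y_1\tau_2$, and $\sigma_1Y_2\,p=\sigma_1\sigma_1Y_1Y_2^2=\tau_2Y_1$. Similarly $p^2=\sigma_1Y_1\sigma_1Y_1Y_2^2=-\tau_1\tau_2$. Hence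
$$(1-p)(1+p)=1+\tau_1\tau_2=\frac{(1+k_1)(1+k_2)+(1-k_1)(1-k_2)}{(1+k_1)(1+k_2)}=\frac{2(1+k_1k_2)}{(1+k_1)(1+k_2)}. \tag{5}$$
Since $(k_1k_2)^n=1$ with $n$ odd, $1+k_1k_2$ is invertible, by the same argument as for $1+k$. So $1+p$ and $1-p$ are invertible, and $(1+p)^{-1}=(1-p)(1+\tau_1\tau_2)^{-1}$.

**Step 2. The key identity.** We show that in the Hopf algebra $A$
$$\Delta(y)=(1+p)^{-1}D, \tag{6}$$
$$\Delta(y)J=D. \tag{7}$$
By (4), $(1-p)D=Y_1+\sigma_1Y_2-\sigma_1\tau_1Y_2+\tau_2Y_1=(1+\tau_2)Y_1+\sigma_1(1-\tau_1)Y_2$. Therefore, by (3) and (5),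
$$(1+p)^{-1}D=\Big[\frac{2}{1+k_2}Y_1+\sigma_1\frac{2k_1}{1+k_1}Y_2\Big]\frac{(1+k_1)(1+k_2)}{2(1+k_1k_2)}=\frac{(1+k_1)Y_1+\sigma_1k_1(1+k_2)Y_2}{1+k_1k_2}.$$
The numerator is $x\otimes1+\sigma k\otimes x=\Delta(x)$ and the denominator is $\Delta(1+k)$. So the quotient is $\Delta((1+k)^{-1}x)=\Delta(y)$, which is (6). Now (4) gives $D(1-p)=(1+p)D$, so $\Delta(y)J=(1+p)^{-1}D(1-p)=D$.

We extend $\Delta$ and $\varepsilon$ from $A$ to $U$ by
$$\Delta(t)=J(t\otimes t)=t\otimes t-\sigma yt\otimes yt,\qquad \varepsilon(t)=1 .$$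

**Step 3. $\Delta$ respects $ta=\varphi(a)t$.** Since $(t\otimes t)\Delta(a)=(\varphi\otimes\varphi)(\Delta(a))(t\otimes t)$ and $t\otimes t$ is invertible, we need
$$J\,(\varphi\otimes\varphi)(\Delta(a))=\Delta(\varphi(a))\,J .$$
The set of $a\in A$ satisfying this is a subalgebra, so it suffices to take $a=\sigma,k,y$.
- $a=\sigma$: $\sigma_1\sigma_2$ commutes with $p$, since moving it past $Y_1$ and $Y_2$ gives two signs. So it commutes with $J$.
- $a=k$: both sides involve the central element $k_1^{-1}k_2^{-1}$.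
- $a=y$: we have $(\varphi\otimes\varphi)(p)=\lambda^2p=-p$ and $(\varphi\otimes\varphi)(D)=\lambda D$. By (6) the left side is $(1-p)(1-p)^{-1}\lambda D=\lambda D$. By (7) the right side is $\lambda\Delta(y)J=\lambda D$.

**Step 4. $\Delta$ respects $t^2=\sigma c$.** We have
$$\Delta(t)^2=J\,(\varphi\otimes\varphi)(J)\,(s\otimes s)=(1-p)(1+p)(s\otimes s)=(1+\tau_1\tau_2)\,\sigma_1\sigma_2c_1c_2 .$$
By (3),
$$(1+\tau_1\tau_2)c_1c_2=\tfrac14\big[(\ell_1+\ell_1^{-1})(\ell_2+\ell_2^{-1})+(\ell_1^{-1}-\ell_1)(\ell_2^{-1}-\ell_2)\big]=\tfrac12(\ell_1\ell_2+\ell_1^{-1}\ell_2^{-1})=\Delta(c),$$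
since the mixed terms $\ell_1\ell_2^{-1}$ and $\ell_1^{-1}\ell_2$ cancel. So $\Delta(t)^2=\Delta(\sigma c)$. By Steps 3 and 4, $\Delta:U\to U\otimes U$ is an algebra map.

**Step 5. The counit.** We check that $\varepsilon$ is an algebra map and a counit. On generators $\varepsilon\varphi=\varepsilon$, and $\varepsilon(s)=1=\varepsilon(t)^2$. Since $\varepsilon(y)=0$, applying $\varepsilon$ to either factor of $\Delta(t)=t\otimes t-\sigma yt\otimes yt$ gives $t$. On $A$ the axiom is known.

**Step 6. Coassociativity on $t$.** Since $(\Delta\otimes1)\Delta(t)=(\Delta\otimes1)(J)(J\otimes1)(t\otimes t\otimes t)$, and similarly on the other side, we need $(\Delta\otimes1)(J)(J\otimes1)=(1\otimes\Delta)(J)(1\otimes J)$. By (7), and because $Y_3$ commutes with $J_{12}$,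
$$(\Delta\otimes1)(J)(J\otimes1)=J_{12}-\sigma_1\sigma_2\,\Delta_{12}(y)J_{12}\,Y_3=1-\sigma_1Y_1Y_2-\sigma_1\sigma_2(Y_1+\sigma_1Y_2)Y_3,$$
$$(1\otimes\Delta)(J)(1\otimes J)=J_{23}-\sigma_1Y_1\,\Delta_{23}(y)J_{23}=1-\sigma_2Y_2Y_3-\sigma_1Y_1(Y_2+\sigma_2Y_3).$$
Both equal $1-\sigma_1Y_1Y_2-\sigma_1\sigma_2Y_1Y_3-\sigma_2Y_2Y_3$. So $U$ is a bialgebra.

**Step 7. The antipode.** We extend $S$ from $A$ to an algebra map $U\to U^{op}$. Let $q=\frac12(1+k^{-1})=\frac12k^{-1}(1+k)$. By (3), $q(1-\tau)=1$. Put $S(t)=T:=t^{-1}q$. The relations $ta=\varphi(a)t$ and $t^2=s$ become, in $U^{op}$,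
$$S(a)T=T\,S(\varphi(a)),\qquad T^2=S(s).$$
If the first holds for $a$ and $b$, it holds for $ab$, since $S(ab)T=S(b)TS(\varphi(a))=TS(\varphi(b))S(\varphi(a))$. So we check generators, using $at^{-1}=t^{-1}\varphi(a)$.
- $a=\sigma$: $\sigma t^{-1}q=t^{-1}q\sigma$.
- $a=k$: $k^{-1}t^{-1}q=t^{-1}kq=t^{-1}q\,k=T\,S(k^{-1})$.
- $a=y$: by (2), $S(y)T=-\sigma yt^{-1}q=-\lambda t^{-1}\sigma yq=T\,(-\lambda\sigma y)=T\,S(\lambda y)$.

Also $T^2=t^{-1}qt^{-1}q=t^{-2}\varphi(q)q=\sigma c^{-1}\cdot\frac14(1+k)(1+k^{-1})$. Since $c^2=\frac14(k+2+k^{-1})=\frac14(1+k)(1+k^{-1})$, this equals $\sigma c=S(\sigma c)$. So $S$ is well defined.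

By (F4), the antipode axioms remain to be checked on $t$. Note $S(\sigma y)=S(y)S(\sigma)=-\sigma y\sigma=y$. Then
$$tT-\sigma yt\,T\,S(y)=q-\sigma y\,q\,(-\sigma y)=q+\sigma y\sigma y\,q=q(1-y^2)=q(1-\tau)=1,$$
$$Tt-T\,S(\sigma y)\,yt=T(1-y^2)t=t^{-1}q(1-\tau)t=1 .$$
Hence $U$ is a Hopf algebra of dimension $8n$, and $A$ is a Hopf subalgebra.

## 8. The coradical of $U$ is not a subalgebra

**Step 1. A four-dimensional simple subcoalgebra.** We confirm (1). With $w=yt$, (7) gives $\Delta(w)=\Delta(y)J(t\otimes t)=D(t\otimes t)$, so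
$$\Delta(t)=t\otimes t-\sigma w\otimes w,\qquad \Delta(w)=w\otimes t+\sigma t\otimes w .$$
Multiplying by $\sigma\otimes\sigma$ on the left, $\Delta(\sigma t)=\sigma t\otimes\sigma t-w\otimes\sigma w$ and $\Delta(\sigma w)=\sigma w\otimes\sigma t+t\otimes\sigma w$. These four formulas, with $\varepsilon(t)=\varepsilon(\sigma t)=1$ and $\varepsilon(w)=\varepsilon(\sigma w)=0$, say precisely that
$$\begin{pmatrix}u_{11}&u_{12}\\u_{21}&u_{22}\end{pmatrix}=\begin{pmatrix}t&-\sigma w\\ w&\sigma t\end{pmatrix}$$
is a comatrix. Up to sign its entries are $t,\sigma t,yt,\sigma yt$, which are linearly independent in $At$. By (F2), $C:=\operatorname{span}\{t,\sigma t,w,\sigma w\}\cong M_2(\Bbbk)^*$ is simple, so $C\subset U_0$.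

**Step 2. A product that leaves the coradical.** By (F1) and Lemma 7, $U_0\cap A=A_0=R$. Suppose $U_0$ were a subalgebra. Then
$$tw=tyt=\lambda yt^2=\lambda y\sigma c=-\lambda\sigma c\,y \tag{8}$$
would lie in $U_0\cap A=R$. But $\sigma c$ is a unit of $R$, so this element is a nonzero element of $Ry$, and $R\cap Ry=0$. This is a contradiction. So $U$ does not have the Chevalley property.

## 9. The coradical of $U^*$ is not a subalgebra

We find $e$ and $z$ as in Lemma 1. Let $\zeta$ be a primitive $n$-th root of $1$ and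
$$e_i=\frac1n\sum_{j=0}^{n-1}\zeta^{-ij}k^j\quad(i\in\mathbb Z/n),\qquad ke_i=\zeta^ie_i .$$
These are the orthogonal idempotents of $\Bbbk[\langle k\rangle]$, with sum $1$ and $k^j=\sum_i\zeta^{ij}e_i$. They are central in $A$, and $\varphi(e_i)=e_{-i}$, that is, $te_i=e_{-i}t$. Substituting $k^j=\sum_i\zeta^{ij}e_i$ in both factors of $\Delta(e_0)=\frac1n\sum_jk^j\otimes k^j$ gives
$$\Delta(e_0)=\sum_i e_i\otimes e_{-i}. \tag{9}$$
Write $e=e_0$. It commutes with $A$ and with $t$, so it is central in $U$. The elements $e_i\sigma^ax^b$ ($i\in\mathbb Z/n$, $a,b\in\{0,1\}$) form a basis of $A$.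

**Step 1. $U(1-e)$ is semisimple.** More precisely, we show $U(1-e)\cong M_4(\Bbbk)^{(n-1)/2}$. For $i\neq0$, $Ae_i$ has dimension $4$ and is generated by $\sigma,x$ with $\sigma^2=1$, $\sigma x=-x\sigma$, $x^2=\mu:=1-\zeta^{2i}$, and $\mu\neq0$ because $n$ is odd. The map
$$\sigma\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad x\mapsto\begin{pmatrix}0&\mu\\1&0\end{pmatrix}$$
respects these relations, and the images of $1,\sigma,x,\sigma x$ are linearly independent. So $Ae_i\cong M_2(\Bbbk)$.

Since $n$ is odd, $i\neq-i$. Put $f_i=e_i+e_{-i}$, a central idempotent of $U$. We have $e_i(At)e_i=e_iAe_{-i}t=Ae_ie_{-i}t=0$, so $e_iUe_i=Ae_i\cong M_2(\Bbbk)$. Left multiplication by the unit $t$ is an isomorphism of right $U$-modules from $e_iU$ onto $te_iU=e_{-i}tU=e_{-i}U$. Therefore, as $f_i$ is central,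
$$f_iU\cong\operatorname{End}_U(f_iU)=\operatorname{End}_U(e_iU\oplus e_{-i}U)\cong M_2\big(\operatorname{End}_U(e_iU)\big)\cong M_2(e_iUe_i)\cong M_4(\Bbbk),$$
where endomorphisms are those of right modules. The $n-1$ nonzero indices fall into $(n-1)/2$ pairs $\{i,-i\}$, and $1-e$ is the sum of the corresponding $f_i$.

**Step 2. $ex\in\operatorname{Rad}(U)$.** We show that $ex$ generates an ideal of square zero. Here $ke=e$. We have $\sigma\,ex=-ex\,\sigma$, $k\,ex=ex\,k$, and $x\cdot ex=ex\cdot x=e(1-k^2)=0$. Also $\varphi(x)=(1+k^{-1})\lambda y=\lambda k^{-1}(1+k)y=\lambda k^{-1}x$, so $t\,ex=e\varphi(x)t=\lambda ek^{-1}xt=\lambda\,ex\,t$. Thus $Uex=exU$ is a two-sided ideal with square $(ex)^2U=e(1-k^2)U=0$.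

**Step 3. Comultiplying $ex$.** By (9) and $\Delta(x)=x\otimes1+\sigma k\otimes x$,
$$((1-e)\otimes(1-e))\Delta(ex)=\sum_{i\ne0}\big(e_ix\otimes e_{-i}+\zeta^i\sigma e_i\otimes e_{-i}x\big)\neq0, \tag{10}$$
because the terms are nonzero multiples of distinct members of the basis of $A\otimes A$ given by the elements $e_i\sigma^ax^b$, and because $n\ge3$ provides indices $i\neq0$. By Lemma 1, $U^*$ does not have the Chevalley property.

Together with Sections 7 and 8 this proves Theorem A. With $n=3$, there is a Hopf algebra of dimension $24$ such that neither it nor its dual has the Chevalley property.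

## 10. Simple subcoalgebras and blocks of $U$

**Theorem B(1).** The aim is to decompose the half $At$. Each $\ell^j$ is grouplike, so $v\mapsto\ell^jv$ is an injective coalgebra map, and $C_j:=\ell^jC$ is a simple subcoalgebra isomorphic to $M_2(\Bbbk)^*$ with basis $\ell^j\sigma^ay^bt$ ($a,b\in\{0,1\}$). Since $\ell^2=k$ and $\ell^n=1$, the elements $\ell^j$, $0\le j<n$, are exactly the powers of $k$, so these bases together form a basis of $At$. Hence $U=A\oplus\bigoplus_jC_j$ as coalgebras, with $A$ pointed of dimension $4n$. By (F1), $U_0=R\oplus\bigoplus_jC_j$, of dimension $2n+4n=6n$. A grouplike element spans a one-dimensional simple subcoalgebra. By (F1) it lies in $A$ or in some $C_j$, and the simple $C_j$ contains none. So $G(U)=G(A)=\langle\sigma\rangle\times\langle k\rangle\cong C_{2n}$, as $n$ is odd.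

**Theorem B(2).** The aim is to identify the remaining block $Ue$. By Section 9, Step 1, $U\cong Ue\times M_4(\Bbbk)^{(n-1)/2}$. In $Ue$ we have $k=\ell=1$, hence $c=1$, $\tau=0$, $y^2=0$, $t^2=\sigma$, $t^4=1$, $ty=\lambda yt$. So there is an algebra map $E\to Ue$, and it is surjective, since $\sigma e=t^2e$. Now $E$ is spanned by the eight elements $y^bt^j$ ($b\in\{0,1\}$, $0\le j\le3$), and $\dim Ue=8$: the elements $e\sigma^ay^b$ and $e\sigma^ay^bt$ form a basis. So $E\cong Ue$.

The grouplikes of $U^*$ are the algebra maps $\chi:U\to\Bbbk$. Such a $\chi$ vanishes on every $M_4(\Bbbk)$, so it factors through $E$. It satisfies $\chi(y)^2=0$, so $\chi(y)=0$, and $\chi(t)^4=1$. Conversely every fourth root of unity occurs as $\chi(t)$. Since $\chi(w)=\chi(y)\chi(t)=0$,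
$$(\chi\chi')(t)=\chi(t)\chi'(t)-\chi(\sigma w)\chi'(w)=\chi(t)\chi'(t).$$
So $\chi\mapsto\chi(t)$ is an isomorphism $G(U^*)\cong C_4$. As $n$ is odd, $2n\ne4$, so $G(U)\not\cong G(U^*)$ and $U\not\cong U^*$.

## 11. Generation by the coradicals, and the order of the antipode

**$U$ is generated by $U_0$.** We show that the missing generator $y$ is a product. $U_0$ contains $R$, $t$ and $w$. By (8), $tw=-\lambda\sigma c\,y$ with $\sigma c$ a unit of $R$. So the subalgebra generated by $U_0$ contains $y$, hence $\sigma,k,y,t$, hence $U$.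

**$U^*$ is generated by $(U^*)_0$.** We translate the claim into the vanishing of a bi-ideal $K$ of $U$. The subalgebra $P$ of $U^*$ generated by the subcoalgebra $(U^*)_0$, which contains the unit of $U^*$, is a subbialgebra. Let $K=P^\perp\subset U$. As $P$ is a subcoalgebra, $K$ is a two-sided ideal. As $P$ is a subalgebra, $\Delta(K)\subset K\otimes U+U\otimes K$. As $P\supset(U^*)_0$, $K\subset\operatorname{Rad}(U)$. We must show $K=0$.

First we compute the radical. In $E$, $yE=Ey$ is an ideal of square zero, and $E/yE\cong\Bbbk[C_4]$ is semisimple, so $\operatorname{Rad}(E)=yE$. Hence, by Theorem B(2), $\operatorname{Rad}(U)=eyU=\operatorname{span}\{eyt^j\mid0\le j\le3\}$.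

Suppose $K\neq0$ and take $0\ne v=ey\sum_ja_jt^j\in K$. For $\xi^4=1$ put $f_\xi=\frac14\sum_{j=0}^3\xi^{-j}t^j$. Since $et^4=e$, we have $et\,f_\xi=\xi\,ef_\xi$, so $vf_\xi=\big(\sum_ja_j\xi^j\big)eyf_\xi\in K$. The polynomial $\sum_ja_jX^j$ has degree at most $3$ and is nonzero, so it does not vanish at all four fourth roots of unity. Hence $eyf_\xi\in K$ for some $\xi$. With $\eta=\xi^{-2}=\pm1$ and $t^2e=\sigma e$,
$$eyf_\xi=\tfrac14\,ey(1+\eta\sigma)+\tfrac14\,\xi^{-1}ey(1+\eta\sigma)t .$$

Now $K\subset\operatorname{Rad}(U)$ gives $(1-e)K=0$, so $((1-e)\otimes(1-e))\Delta(K)=0$. We have $\Delta(A)\subset A\otimes A$ and $\Delta(At)\subset At\otimes At$, and left multiplication by $(1-e)\otimes(1-e)$ preserves these two summands. So the $A\otimes A$-component of $((1-e)\otimes(1-e))\Delta(eyf_\xi)=0$ yields $((1-e)\otimes(1-e))\Delta(ey(1+\eta\sigma))=0$. Since $ex=e(1+k)y=2ey$,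
$$((1-e)\otimes(1-e))\,\Delta(ex)\,(1\otimes1+\eta\,\sigma\otimes\sigma)=0 .$$
By (10), the component of the left side in $Rx\otimes R$ is
$$\sum_{i\neq0}\big(e_ix\otimes e_{-i}+\eta\,e_ix\sigma\otimes e_{-i}\sigma\big)=\sum_{i\ne0}\big(e_ix\otimes e_{-i}-\eta\,e_i\sigma x\otimes e_{-i}\sigma\big)\neq0,$$
because distinct basis elements of $A\otimes A$ occur; the other terms lie in $R\otimes Rx$. This is a contradiction. So $K=0$ and $P=U^*$.

**The order of $S$.** We compute $S^2$ on generators. It fixes $\sigma$ and $k$. By (2), $S^2(y)=-S(\sigma y)=-S(y)S(\sigma)=\sigma y\sigma=-y$. Since $T^{-1}=q^{-1}t$,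
$$S^2(t)=S(t^{-1}q)=S(q)\,T^{-1}=S(q)q^{-1}t=(1+k)(1+k^{-1})^{-1}t=kt .$$
As $S^2$ is an algebra automorphism fixing $k$, $S^{2m}(t)=k^mt$ and $S^{2m}(y)=(-1)^my$. So $S^{2m}=1$ if and only if $n\mid m$ and $2\mid m$. As $n$ is odd, $S^2$ has order $2n$. Let $r$ be the order of $S$. If $r$ were odd, then $(S^2)^r=1$ would give $2n\mid r$, which is impossible. So $r=2m$ with $m$ the order of $S^2$, that is, $r=4n$. For $n=3$ this is $12$. This completes Theorem B(3).

## 12. Other multiples of 8

**Theorem B(4).** Here the algebras $U_n$ are combined with Section 2. Let $N=8m$ with $N\notin\{8,16,32\}$, that is, $m\notin\{1,2,4\}$.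

If $m$ has an odd divisor $n\ge3$, take $H=U_n\otimes\Bbbk C_{m/n}$, of dimension $8n\cdot\frac mn=N$. It contains $U_n$ as a Hopf subalgebra, and $H^*\cong U_n^*\otimes\Bbbk^{C_{m/n}}$ contains $U_n^*$. In Sections 8 and 9 we showed that the coradicals of $U_n$ and $U_n^*$ are not subalgebras. By Lemma 2(a), neither $H$ nor $H^*$ has the Chevalley property.

Otherwise $m=2^r$, and $r\ge3$ because $m\notin\{1,2,4\}$. Take $H=B\otimes B^*\otimes\Bbbk C_{m/8}$ with $B$ from Section 2, of dimension $64\cdot\frac m8=N$. Both $H$ and $H^*\cong B^*\otimes B\otimes\Bbbk^{C_{m/8}}$ contain $B^*$ as a Hopf subalgebra. By Proposition 4 and Lemma 2(a), neither has the Chevalley property. $\blacksquare$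

A remark, not used above. By the published classifications in dimension $8$ (Williams; Ştefan) and dimension $16$ (García–Vay, *Hopf algebras of dimension 16*, which shows that a non-semisimple Hopf algebra of dimension $16$ has the Chevalley property or has pointed dual), no such Hopf algebra exists in dimensions $8$ and $16$. So among the multiples of $8$ only $N=32$ is not settled here.
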